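# Closed subsets of complete Erdős space as endpoint sets of smooth fans

## 1. Smooth fans, their endpoints, and the space $\mathfrak{E}_c$

**Theorem 1.** Let $E$ be a closed subset of complete Erdős space $\mathfrak{E}_c$ with at least three points. Then there is a smooth fan $X$ whose set of endpoints $E(X)$ is homeomorphic to $E$.

All spaces in these notes are separable and metrizable, $\omega=\{0,1,2,\dots\}$ and $\mathbb{N}=\{1,2,\dots\}$. Let us unpack the words.

**Definition (dendroid).** A continuum is a compact connected metric space. It is *hereditarily unicoherent* if the intersection of any two of its subcontinua is connected (possibly empty). A *dendroid* is an arcwise connected, hereditarily unicoherent continuum.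

In a dendroid the arc between two distinct points $x,y$ is unique. Indeed, if $\alpha,\beta$ are two such arcs, then $\alpha\cap\beta$ is a connected subset of $\alpha$ containing both ends of $\alpha$, so $\alpha\subseteq\beta$; by symmetry $\alpha=\beta$. We write $[x,y]$ for this arc, and $[x,x]=\{x\}$.

**Definition (fan, smooth fan, endpoint).** A *ramification point* is a point that is the common endpoint of three arcs that are otherwise pairwise disjoint. A *fan* is a dendroid $X$ with exactly one ramification point $p$, the *vertex*. The fan is *smooth* if $x_n\to x$ in $X$ always implies $[p,x_n]\to[p,x]$ in the Hausdorff metric. A point $e\in X$ is an *endpoint of $X$* if $e$ is an endpoint of every arc in $X$ that contains $e$. The set of endpoints is $E(X)$.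

Example of a smooth fan: in the plane, join $(0,0)$ by straight segments to the points $(1,1/n)$, $n\ge1$, and to $(1,0)$. The endpoints are $(1,1/n)$ and $(1,0)$, so $E(X)$ is a convergent sequence with its limit. (Lemma 1 below covers this example.)

Example of a fan that is not smooth: let $p=(0,0)$ and $A=[0,1]\times\{0\}$. For $n\ge2$ let $m_n=\frac12\left(\frac1n+\frac1{n-1}\right)$, and let $A_n$ run straight from $p$ to $(1,\frac1n)$ and then straight back to $z_n=(\frac12,\frac{m_n}{2})$. Along $A_n\setminus\{p\}$ the ratio $y/x$ lies in $[\frac1n,m_n]$, and these intervals are pairwise disjoint, so the $A_n$ meet only in $p$. The union $X$ of $A$ and all $A_n$ is compact, since $A_n\to A$. The map $X\setminus\{p\}\to\{0\}\cup\{1/n:n\ge 2\}$ sending $A_n\setminus\{p\}$ to $1/n$ and $A\setminus\{p\}$ to $0$ is continuous, and its fibres are the legs without $p$. That is all that the fan part of the proof of Lemma 1 will use, so $X$ is a fan. But $z_n\to(\frac12,0)$, while $[p,z_n]=A_n\to A\ne[p,(\frac12,0)]$.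

**Definition (complete Erdős space).** This is the subspace
$$\mathfrak{E}_c=\left\{\langle x_n\rangle_{n\in\omega}\in\ell^2:\ x_i\in\{0\}\cup\{1/n:n\in\mathbb{N}\}\text{ for all }i\in\omega\right\}$$
of the Hilbert space $\ell^2$ of square-summable real sequences.

Two closed subsets to keep in mind:

- *The unit vectors* $b_0,b_1,b_2,\dots$. They have mutual distance $\sqrt2$, so they form an infinite closed discrete subset. Coordinatewise, however, $b_n\to0$.
- *A closed copy of $\omega^\omega$.* Index the coordinates by $\omega\times\omega$ instead of $\omega$, and send $x\in\omega^\omega$ to the vector $v(x)$ with entry $2^{-n}$ at $(n,x(n))$ for each $n$, and $0$ elsewhere. Then $\|v(x)\|^2=\sum_n4^{-n}=\frac43$ for all $x$. The set of values is closed: if $v(x_i)$ converges in norm, then for each $n$ the $n$-th block $\{n\}\times\omega$ of coordinates converges in norm; since different values of $x_i(n)$ give blocks at distance $2^{-n}\sqrt2$, the sequence $x_i(n)$ is eventually constant, so the limit is some $v(x)$. The same computation shows that $v(x_i)\to v(x)$ implies $x_i\to x$. Conversely, if $x_i\to x$ in $\omega^\omega$ then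 for each $N$ the vectors $v(x_i)$ and $v(x)$ eventually agree in the blocks $n<N$, and $\|v(x_i)-v(x)\|^2\le\sum_{n\ge N}2\cdot4^{-n}$. So $v$ is a homeomorphism onto a closed subset of $\mathfrak{E}_c$.

The following is known and will be quoted without proof.

**Fact 1.** For every smooth fan $X$, the set $E(X)$ is homeomorphic to a closed subset of $\mathfrak{E}_c$.

The question whether the converse holds comes from Rodrigo Hernández-Gutiérrez, Logan C. Hoehn, "Smooth fans that are endpoint rigid", arXiv:2206.12776 (2022). Theorem 1 says that it does. Its proof does not use Fact 1; Fact 1 enters only in Theorem 2 below.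

## 2. Positive graphs of upper semicontinuous functions

The bridge between fans and $\mathfrak{E}_c$ is a single construction. *Zero-dimensional* means: having a base of clopen sets.

**Definition (USC, LSC, $G(\varphi)$).** A function $\varphi:Z\to[0,1]$ is *USC* (upper semicontinuous) if every set $\{\varphi\ge r\}$ is closed; equivalently, $\limsup\varphi(x_i)\le\varphi(x)$ whenever $x_i\to x$. *LSC* is the dual notion, for functions with values in $[0,\infty]$: every $\{L\le r\}$ is closed. Put
$$G(\varphi)=\{(x,\varphi(x)):x\in Z,\ \varphi(x)>0\}\subseteq Z\times(0,1].$$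

A sequence converges in $G(\varphi)$ when the points converge in $Z$ *and* the heights converge. Let $\omega+1=\omega\cup\{\infty\}$ be the convergent sequence, and let $\varphi(n)=\frac12$, $\varphi(\infty)=1$. This is USC, and $G(\varphi)$ is an infinite discrete space: $n\to\infty$ in the base, but the heights $\frac12$ do not tend to $1$. A limit that towers over what converges to it is invisible in the graph. We shall use this again.

Some routine facts. Suprema and finite sums of LSC functions are LSC, and so are infinite sums of nonnegative ones; finite minima of LSC functions are LSC; if $L\ge0$ is LSC then $1/(1+L)$ is USC (with $1/\infty=0$). Finally, there is a cancellation principle: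
$$\text{if } L_1,L_2 \text{ are LSC and finite, } x_i\to x,\ (L_1+L_2)(x_i)\to(L_1+L_2)(x),\ \text{ then }\ \limsup L_1(x_i)\le L_1(x). \tag{2.1}$$
Indeed $\limsup L_1(x_i)=(L_1+L_2)(x)-\liminf L_2(x_i)\le(L_1+L_2)(x)-L_2(x)=L_1(x)$.

With this notation we can state the full result. A neighbourhood of a point is any set containing the point in its interior.

**Theorem 2.** For a separable metrizable space $E$ with at least three points, the following are equivalent.

1. $E\cong E(X)$ for some smooth fan $X$.
2. $E$ is homeomorphic to a closed subset of $\mathfrak{E}_c$.
3. $E\cong G(\varphi)$ for some USC $\varphi:Z\to[0,1]$, $Z$ zero-dimensional Polish.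
4. $E\cong G(\varphi)$ for some USC $\varphi:C\to[0,1]$, $C$ zero-dimensional compact metrizable.
5. $E$ has a coarser zero-dimensional separable metrizable topology $W$ such that every point of $E$ has a neighbourhood base (in $E$) of $W$-compact sets.
6. $E$ has a coarser zero-dimensional separable metrizable topology $W$ such that every point has a neighbourhood base (in $E$) of $W$-closed sets and some neighbourhood (in $E$) that is Polish in $W$.

**Corollary.** The class of endpoint sets of smooth fans is closed under closed subspaces and open subspaces (as long as these have at least three points), finite products, and countable topological sums.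

Theorem 1 is the implication (2)⇒(1). We prove it along the route (2)⇒(3)⇒(4)⇒(1). The last arrow is geometry, the first is a computation with norms, and the middle one is the heart of the matter.

## 3. The fan over a zero-dimensional compactum

We use the boundary bumping theorem: if $U$ is a nonempty proper open subset of a continuum $A$ and $D$ is a component of $U$, then $\overline D$ meets $A\setminus U$.

**Lemma 1.** Let $C$ be zero-dimensional compact metrizable, $\varphi:C\to[0,1]$ USC, $|G(\varphi)|\ge3$. Then there is a smooth fan $X$ with $E(X)\cong G(\varphi)$.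

*Proof.* A zero-dimensional compact metrizable space embeds in the Cantor set, so we may assume that $C$ is a subset of the Cantor set in $[0,1]$. Put $p=(0,0)$ and
$$L_c=\{(tc,t):0\le t\le\varphi(c)\}\ \ (c\in C),\qquad X=\bigcup_{c\in C}L_c\subseteq\mathbb{R}^2 .$$
So $X$ is the cone over $C$ with the leg over $c$ cut at height $\varphi(c)$.

**Step 1: $X$ is an arcwise connected continuum.** Because $\varphi$ is USC, $\{(c,t):0\le t\le\varphi(c)\}$ is closed in $C\times[0,1]$, hence compact, and $X$ is its image under $(c,t)\mapsto(tc,t)$. As a union of segments containing $p$, $X$ is arcwise connected.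

**Step 2: to control subcontinua of $X$.** Points of $X\setminus\{p\}$ have positive second coordinate, so $\pi(u,t)=u/t$ is a continuous map $X\setminus\{p\}\to C$ whose fibres are the sets $L_c\setminus\{p\}$. Since $C$ is totally disconnected:

(a) every connected subset of $X\setminus\{p\}$ lies in one $L_c$.

(b) If $A$ is a subcontinuum with $p\in A$ and $a\in A\setminus\{p\}$, then the segment from $p$ to $a$ lies in $A$. For let $D$ be the component of $a$ in $A\setminus\{p\}$. By boundary bumping $p\in\overline D$. By (a), $D\subseteq L_c$ for some $c$. So $\overline D\subseteq A$ is a connected subset of the segment $L_c$ containing $p$ and $a$, hence it contains everything between them.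

**Step 3: $X$ is a dendroid.** Let $A,B$ be subcontinua. If $p\in A\cap B$, then by (b) $A\cap B$ is a union of segments issuing from $p$, hence connected. Otherwise, say $p\notin A$. By (a), $A$ is a subsegment (possibly a point) of some $L_c\setminus\{p\}$. The set $B\cap L_c$ is an initial segment of $L_c$ if $p\in B$, by (b). If $p\notin B$, then $B$ is a subsegment of some $L_{c'}\setminus\{p\}$, so $B\cap L_c$ is a subsegment of $L_c$ if $c'=c$ and empty if $c'\neq c$. In every case $A\cap B=A\cap(B\cap L_c)$ is an intersection of two subsegments of $L_c$, so it is connected or empty.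

**Step 4: $p$ is the only ramification point.** At least three $L_c$ are nondegenerate, so $p$ is a ramification point. Let $q\in L_c\setminus\{p\}$. Any arc with endpoint $q$ has an initial subarc avoiding $p$, which lies in $L_c$ by (a). A segment leaves only two directions at $q$, so among three such subarcs two overlap outside $q$. Hence $q$ is not a ramification point, and $X$ is a fan with vertex $p$.

**Step 5: smoothness.** The arc $[p,x]$ is the straight segment, and straight segments $[p,x],[p,y]$ have Hausdorff distance at most $|x-y|$. So $x_n\to x$ gives $[p,x_n]\to[p,x]$.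

**Step 6: to identify the endpoints.** The vertex is not an endpoint, since it is interior to the arc $L_c\cup L_{c'}$ for two nondegenerate legs. If $0<t<\varphi(c)$, then $(tc,t)$ is interior to the arc $L_c$. Now let $e=(\varphi(c)c,\varphi(c))$ with $\varphi(c)>0$. If $e$ were interior to some arc, a small subarc around $e$ avoiding $p$ would lie in $L_c$ by (a) and have $e$ in its interior; but $e$ is an end of the segment $L_c$. So
$$E(X)=\{(\varphi(c)c,\varphi(c)):c\in C,\ \varphi(c)>0\}.$$
The map $(c,t)\mapsto(tc,t)$ from $G(\varphi)$ onto $E(X)$ is continuous, with continuous inverse $(u,t)\mapsto(u/t,t)$. $\square$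

Now some cases of Theorem 1 can be done by hand:

- $C$ with $n\ge3$ points, $\varphi\equiv1$: a fan with $n$ legs, and $n$ endpoints.
- $C=\omega+1$, $\varphi\equiv1$: the endpoints form a convergent sequence with its limit.
- $C=\omega+1$, $\varphi(n)=\frac1{n+1}$, $\varphi(\infty)=0$: the legs shrink to the vertex, and $E(X)$ is infinite discrete.
- $C=\omega+1$, $\varphi(n)=\frac12$, $\varphi(\infty)=1$: again $E(X)$ is infinite discrete, now because the limit leg sticks out above the legs converging to it.
- $C$ the Cantor set, $\varphi\equiv1$: $E(X)$ is the Cantor set.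

## 4. The norm as a height function

**Lemma 2.** If $E\subseteq\mathfrak{E}_c$ is closed, there are a zero-dimensional Polish space $Z$ and a USC $\varphi:Z\to[0,1]$ with $G(\varphi)\cong E$.

*Proof.* Let $K=(\{0\}\cup\{1/n:n\in\mathbb{N}\})^\omega$ with the product topology. It is zero-dimensional, compact and metrizable. For $x\in K$ let $\|x\|=(\sum_ix_i^2)^{1/2}\in[0,\infty]$. As a set, $\mathfrak{E}_c=\{x\in K:\|x\|<\infty\}$.

**Step 1: to find a Polish subspace of $K$ that contains $E$ but no other point of $\mathfrak{E}_c$.** For $q\in\mathfrak{E}_c$ the function $x\mapsto\sum_i(x_i-q_i)^2$ is a supremum of continuous functions (partial sums), hence LSC on $K$. So the ball $B(q,r)=\{x\in K:\|x-q\|\le r\}$ is closed in $K$, hence compact, and it lies in $\mathfrak{E}_c$. The set $\mathfrak{E}_c\setminus E$ is open in the separable metric space $\mathfrak{E}_c$, so it is a union of countably many such balls. Therefore it is $\sigma$-compact in $K$, and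
$$Z=K\setminus(\mathfrak{E}_c\setminus E)=E\cup\{x\in K:\|x\|=\infty\}$$
is $G_\delta$ in $K$. So $Z$, with the topology of $K$, is zero-dimensional Polish.

**Step 2: to recover the norm topology by a height.** Let $\varphi(x)=1/(1+\|x\|)$, with value $0$ if $\|x\|=\infty$. Since $\|\cdot\|$ is LSC on $K$, $\varphi$ is USC on $K$ and hence on $Z$, and $\{x\in Z:\varphi(x)>0\}=E$. In $\ell^2$, norm convergence $x_i\to x$ is equivalent to coordinatewise convergence together with $\|x_i\|\to\|x\|$. One direction is clear. For the other, coordinatewise convergence and bounded norms give $\langle x_i,x\rangle\to\|x\|^2$ (approximate $x$ by finitely supported vectors), so $\|x_i-x\|^2=\|x_i\|^2-2\langle x_i,x\rangle+\|x\|^2\to0$. Hence $x\mapsto(x,\varphi(x))$ is a homeomorphism of $E$ onto $G(\varphi)$. $\square$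

## 5. Adding points to a Polish base is not enough

Lemma 2 ends with a Polish base, Lemma 1 wants a compact one. The obvious attempt is to embed $Z$ in a compact $C$ and to extend $\varphi$ over the added points.

*Extending by the least possible values.* Take $E=\{b_n:n\in\omega\}$, the unit vectors. In $K$ they converge to $0$, which lies in $\mathfrak{E}_c\setminus E$ and so not in $Z$. All $b_n$ have height $\frac12$, so any USC extension has value at least $\frac12$ at $0$: a new endpoint appears. With the value $\frac12$ the graph over $E\cup\{0\}$ is a convergent sequence with its limit, no longer discrete.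

*Lowering the heights so that the added points get height $0$.* This works for the unit vectors: give $b_n$ height $\frac{1}{n+1}$. It does not work in general. Take for $E$ the closed copy of $\omega^\omega$ from Section 1, and let $Z$ be as in Lemma 2. All points of $E$ have norm $2/\sqrt3$, so $\varphi$ is constant on $E$, and $E$ as a subspace of $Z$ is homeomorphic to $\omega^\omega$. Suppose $C\supseteq Z$ is compact metrizable with $Z$ as a subspace, and $\varphi^*:C\to[0,1]$ is *any* USC function with $\{\varphi^*>0\}=E$. Then
$$E=\bigcup_{m\ge1}\{\varphi^*\ge1/m\}$$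
is a countable union of compact sets. But $\omega^\omega$ is not $\sigma$-compact: given compact $K_0,K_1,\dots\subseteq\omega^\omega$, choose $f(m)>x(m)$ for all $x\in K_m$, which is possible because a continuous $\omega$-valued map on a compact set has finite range; then $f$ is in no $K_m$.

So for this $E$ one cannot keep the topology of $Z$ on the base and give height $0$ to the added points, however one changes the heights. The topology on the base has to become coarser. The unit vectors suggest how: do not send $(b_n)_{n\ge1}$ to a new limit, send it to the existing point $b_0$, and keep $b_0$ taller than all the others, as in the fourth example after Lemma 1.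

## 6. The Baire space by hand

Let us do this for $\omega^\omega$. Let $\omega_*$ be the set $\omega$ with the compact topology in which the points $n\ge1$ are isolated and $n\to0$ as $n\to\infty$. Then $C=\omega_*^\omega$ is a zero-dimensional compact metrizable space, and it is the set $\omega^\omega$ with a coarser topology. Define
$$a(x)=\prod_{n:\,x(n)\ne0}(1-2^{-n-2})>0,\qquad -\log a(x)=\sum_n\lambda_n\mathbf{1}[x(n)\ne0],\quad \lambda_n=-\log(1-2^{-n-2}).$$
Here $\sum\lambda_n<\infty$. Each function $\mathbf{1}[x(n)\neq0]$ is LSC on $C$, because $\{0\}$ is closed in $\omega_*$. So $-\log a$ is LSC and $a$ is USC on $C$. Suppose $x_i\to x$ in $C$ and $a(x_i)\to a(x)$. By (2.1), $\limsup_i\mathbf{1}[x_i(n)\ne0]\le\mathbf{1}[x(n)\neq0]$ for each $n$. So if $x(n)=0$, then $x_i(n)=0$ eventually. If $x(n)\ne0$, then $x_i(n)=x(n)$ eventually because $x(n)$ is isolated in $\omega_*$. Hence $x_i\to x$ in $\omega^\omega$. Conversely, $a$ is continuous on $\omega^\omega$, since the series for $-\log a$ is a uniformly convergent sum of locally constant functions. So $x\mapsto(x,a(x))$ is a homeomorphism $\omega^\omega\to G(a)$, and by Lemma 1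 there is a smooth fan with endpoint set $\omega^\omega$.

The mechanism: at each place, "escape to infinity" is redirected to a default value $0$, and every deviation from the default costs a definite factor. The cost tends to $1$ with depth, so that $a$ stays positive and remains continuous on $\omega^\omega$.

For general $(Z,\varphi)$ two things are missing. First, $Z$ is only the set of branches of a tree, so "replace the entry $k$ by $0$ and keep the rest" makes no sense; we shall redirect to one complete branch, the default branch at that node. Second, $\varphi$ is not constant. A competitor $x_i$ leaving the default branch $x$ at a node $t$ may be higher than $x$; its height can be anything up to $M_t$, the supremum of $\varphi$ below $t$. It has to be pushed below $x$, so the factor for leaving at $t$ should be $(1-\delta)\varphi(x)/M_t$. These factors accumulate along a branch, so default branches must be chosen nearly as high as possible.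

## 7. From a Polish base to a compact base

**Lemma 3.** Let $Z\ne\emptyset$ be zero-dimensional Polish and $\varphi:Z\to[0,1]$ USC. Then there are a zero-dimensional compact metrizable $C$ and a USC $\varphi^*:C\to[0,1]$ with $G(\varphi^*)\cong G(\varphi)$.

*Proof.* Every nonempty zero-dimensional Polish space is homeomorphic to a closed subset of $\omega^\omega$, so let $Z$ be closed in $\omega^\omega$. Let $T=\{x|n:x\in Z,\ n\in\omega\}$ be its tree; as $Z$ is closed, $Z$ is the set of infinite branches of $T$. Write $s\subseteq t$ for "$s$ is an initial segment of $t$" $(s,t\in T\cup Z)$. For $s\in T$ let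
$$N_s=\{x\in Z:s\subseteq x\}\ne\emptyset,\qquad M_s=\sup\varphi(N_s),\qquad \delta_n=2^{-n-2}.$$
For $x\in Z$ we have $M_{x|n}\downarrow\varphi(x)$: clearly $M_{x|n}\ge\varphi(x)$, and if $r>\varphi(x)$ then the open set $\{\varphi<r\}$ contains $N_{x|n}$ for large $n$.

**Step 1: default branches.** We choose a branch $e_t$ through every node $t$, changing the choice only when forced, and we record in $S$ the nodes where a new choice is made. Define $S\subseteq T$ and $e_s\in N_s$ by recursion on $|s|$. Put $\emptyset\in S$. If $e_t$ is defined and $u\in T$ is a child of $t$, then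

- if $u\subseteq e_t$, let $u\notin S$ and $e_u=e_t$;
- if $u\not\subseteq e_t$, let $u\in S$.

For every $u\in S$, including $\emptyset$, choose $e_u\in N_u$ with
$$\varphi(e_u)\ge(1-\delta_{|u|})M_u. \tag{7.1}$$
This is possible by the definition of $M_u$ (any point of $N_u$ will do if $M_u=0$). Note that $\varphi(e_u)=0$ with $u\in S$ implies $M_u=0$.

For $t\in T$ let $\sigma(t)$ be the longest element of $S$ with $\sigma(t)\subseteq t$. Then:

- (F1) If $s\subseteq t\subseteq e_s$, then $e_t=e_s$. (Induction on $|t|$ along $e_s$.)
- (F2) $e_t=e_{\sigma(t)}$. (No node strictly after $\sigma(t)$ up to $t$ is in $S$, so each inherits.)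
- (F3) If $s\in S$, then $\{u\in S:u\subseteq e_s\}=\{u\in S:u\subseteq s\}$. (If $s\subsetneq u\subseteq e_s$, the parent $t$ of $u$ has $e_t=e_s$ by (F1), so $u\subseteq e_t$ and $u\notin S$.)
- (F4) If $x\in Z$ has only finitely many initial segments in $S$, the longest being $s$, then $x=e_s$. (For $n\ge|s|$ we have $\sigma(x|n)=s$, so $x|n\subseteq e_{x|n}=e_s$ by (F2).)

For $x\in Z$ put $S_x=\{u\in S:u\subseteq x\}=\{\emptyset=u_0\subsetneq u_1\subsetneq\cdots\}$, a finite or infinite chain: the list of places where $x$ leaves the current default branch.

In the case $Z=\omega^\omega$, $\varphi\equiv1$ we may take $e_s=s000\cdots$. Then $S$ consists of $\emptyset$ and the finite sequences with nonzero last entry, and $S_x=\{\emptyset\}\cup\{x|(n+1):x(n)\ne0\}$.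

**Step 2: weights.** We attach a factor to each $u\in S$ so that leaving the default branch at $u$ means becoming definitely lower than it, while all products of factors stay away from $0$. For $u\in S\setminus\{\emptyset\}$ with parent $t$ put
$$c_u=(1-\delta_{|t|})\,\frac{\varphi(e_t)}{M_t}\ \text{ if }M_t>0,\qquad c_u=1\ \text{ if }M_t=0. \tag{7.2}$$
Let $s=\sigma(t)$; this is the predecessor of $u$ in the chain of elements of $S$ contained in $u$. Using $e_t\in N_t$, (F2), (7.1) and $N_t\subseteq N_s$,
$$M_t\ge\varphi(e_t)=\varphi(e_s)\ge(1-\delta_{|s|})M_s\ge(1-\delta_{|s|})M_t .$$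
Since $|t|\ge|s|$ gives $\delta_{|t|}\le\delta_{|s|}$, we get
$$(1-\delta_{|s|})^2\le c_u\le1,\qquad s\text{ the predecessor of }u. \tag{7.3}$$
Let $\tau(m)=\prod_{n\ge m}(1-\delta_n)^2$. As $\prod_{n\ge m}(1-\delta_n)\ge1-\sum_{n\ge m}\delta_n=1-2^{-m-1}$, we have $\tau(0)>0$ and $\tau(m)\to1$. Put
$$a(x)=\prod_{u\in S_x\setminus\{\emptyset\}}c_u\quad(x\in Z),\qquad P_t=\prod_{u\in S,\ \emptyset\ne u\subseteq t}c_u\quad(t\in T).$$
(An infinite product of numbers in $(0,1]$ is the limit of its decreasing partial products.) Let $v\in S$, $v\subseteq x$. The factors of $a(x)$ that are not in $P_v$ belong to elements of $S_x$ properly extending $v$. Their predecessors are distinct elements of a chain and contain $v$, so they have distinct lengths $\ge|v|$. By (7.3) the product of these factors is at least $\tau(|v|)$, so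
$$P_v\,\tau(|v|)\le a(x)\le P_v\qquad(v\in S,\ v\subseteq x). \tag{7.4}$$
With $v=\emptyset$, $P_\emptyset=1$, this gives $a\ge\tau(0)>0$.

In the example $Z=\omega^\omega$, $\varphi\equiv1$, the node $u=x|(n+1)$ with $x(n)\ne0$ has $c_u=1-2^{-n-2}$, and $a$ is exactly the function of Section 6.

**Step 3: $a:Z\to(0,1]$ is continuous.** This is needed so that replacing $\varphi$ by $a\varphi$ does not disturb convergence that was already there. Let $x_i\to x$ in $Z$.

*Case $S_x=\{u_0,u_1,\dots\}$ infinite.* For each $k$ we have $u_k\subseteq x_i$ for large $i$. By (7.4), $a(x_i)$ and $a(x)$ both lie between $P_{u_k}\tau(|u_k|)$ and $P_{u_k}\le1$, so $|a(x_i)-a(x)|\le1-\tau(|u_k|)$. The right side tends to $0$ as $k\to\infty$.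

*Case $S_x$ finite with longest element $s$.* Then $x=e_s$ by (F4) and $a(x)=P_s$. Terms with $x_i=x$ are harmless, so assume $x_i\ne x$ for all $i$. Let $t_i$ be the longest common initial segment of $x_i$ and $x$, and $u_i=x_i|(|t_i|+1)$. Then $|t_i|\to\infty$, so for large $i$ we have $s\subseteq t_i\subseteq x=e_s$. Hence $e_{t_i}=x$ by (F1) and $P_{t_i}=P_s$ by (F3). The child $u_i$ of $t_i$ is not contained in $x=e_{t_i}$, so $u_i\in S$, and $P_{u_i}=P_sc_{u_i}$. By (7.4),
$$P_s\,c_{u_i}\,\tau(|u_i|)\le a(x_i)\le P_s ,$$
and since $\tau(|u_i|)\to1$ it is enough that $c_{u_i}\to1$. If $\varphi(x)>0$, then $c_{u_i}=(1-\delta_{|t_i|})\varphi(x)/M_{t_i}\to1$ because $M_{t_i}\to\varphi(x)$. If $\varphi(x)=\varphi(e_s)=0$, then $M_s=0$ by the remark after (7.1), so $M_{t_i}=0$ and $c_{u_i}=1$ for large $i$.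

**Step 4: the compact topology.** We give $Z$ a coarser compact topology by remembering only the set $S_x$. Let $h:Z\to2^S$ send $x$ to (the characteristic function of) $S_x$. It is continuous because each $N_u$ is clopen. It is injective: if $S_x$ is infinite then $x=\bigcup S_x$, and if it is finite then $x=e_{\max S_x}$ by (F4). Let $C=h(Z)$.

*$C$ is closed in $2^S$.* As $S$ is countable, $2^S$ is compact metrizable and sequences suffice. Let $S_{x_i}\to A\subseteq S$ pointwise. Then $\emptyset\in A$. Any two elements of $A$ lie in a common $S_{x_i}$, so $A$ is a chain. If $u\in A$, $v\in S$ and $v\subseteq u$, then $v\in S_{x_i}$ for all large $i$, so $v\in A$. If $A$ is infinite, then $x=\bigcup A$ is an infinite branch of $T$, so $x\in Z$; clearly $A\subseteq S_x$, and any $v\in S_x$ is contained in some $u\in A$, so $v\in A$. Thus $A=S_x$. If $A$ is finite with longest element $s$, then (F3) gives $S_{e_s}=\{u\in S:u\subseteq s\}=A$. In both cases $A\in C$.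

So $C$ is zero-dimensional compact metrizable. In the example, $x_i=(i,5,5,5,\dots)$ converges in $C$ to the default branch $(0,0,0,\dots)$: any fixed $u\in S\setminus\{\emptyset\}$ is contained in at most one of the $x_i$.

Let $\varphi'(x)=a(x)\varphi(x)$ for $x\in Z$ and $\varphi^*=\varphi'\circ h^{-1}:C\to[0,1]$. Since $a>0$, we have $\varphi'(x)>0$ exactly when $\varphi(x)>0$.

**Step 5: convergence in $C$ versus convergence in $Z$.** This step shows that whatever converges in $C$ but not in $Z$ converges to something definitely higher. Suppose $h(x_i)\to h(x)$. We claim: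

- (B1) $\limsup\varphi'(x_i)\le\varphi'(x)$.
- (B2) If moreover $\varphi'(x)>0$ and $\varphi'(x_i)\to\varphi'(x)$, then $x_i\to x$ in $Z$ and $\varphi(x_i)\to\varphi(x)$.

First, if $x_i\to x$ in $Z$ (for the whole sequence or along a subsequence), then along it $\limsup\varphi'(x_i)\le a(x)\varphi(x)=\varphi'(x)$, by Step 3 and because $\varphi$ is USC. If also $\varphi'(x_i)\to\varphi'(x)$, then $\varphi(x_i)=\varphi'(x_i)/a(x_i)\to\varphi(x)$.

*Case $S_x=\{u_0,u_1,\dots\}$ infinite.* For each $k$, $u_k\in S_{x_i}$ for large $i$, that is, $u_k\subseteq x_i$. Hence $x_i\to x$ in $Z$, and both claims follow from the previous paragraph.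

*Case $S_x$ finite with longest element $s$.* Then $x=e_s$, and $s\subseteq x_i$ for large $i$. Again we may assume $x_i\ne x$. Let $t_i,u_i$ be as in Step 3; then $s\subseteq t_i\subseteq e_s=x$. Every subsequence has a further subsequence along which either $|t_i|\to\infty$, or $t_i=t$ is constant (if $|t_i|$ is bounded along a subsequence, the initial segments $t_i$ of $x$ take only finitely many values there). In the first situation $x_i\to x$ in $Z$ along it. In the second, $e_t=x$ by (F1), $P_t=P_s=a(x)$ by (F3), and $u_i\in S$ is a child of $t$. Also $a(x_i)\le P_{u_i}$ and $\varphi(x_i)\le M_t$. If $M_t>0$, the definition (7.2) gives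
$$\varphi'(x_i)\le P_{u_i}M_t=P_t\,c_{u_i}M_t=(1-\delta_{|t|})\,a(x)\,\varphi(x)=(1-\delta_{|t|})\,\varphi'(x). \tag{7.5}$$
If $M_t=0$, then $\varphi'(x_i)=\varphi'(x)=0$. Applying this to a subsequence along which $\varphi'(x_i)$ converges to the upper limit, we get (B1). In (B2), the assumption $\varphi'(x_i)\to\varphi'(x)>0$ is incompatible with (7.5), so the constant situation occurs along no subsequence. Hence every subsequence has a further subsequence converging to $x$ in $Z$, so $x_i\to x$ in $Z$, and then $\varphi(x_i)\to\varphi(x)$.

**Step 6: the homeomorphism.** By (B1), $\varphi^*$ is USC on $C$. The map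
$$G(\varphi)\to G(\varphi^*),\qquad(x,\varphi(x))\mapsto(h(x),\varphi'(x))$$
is a bijection, as $h:Z\to C$ is one and $\varphi'>0$ exactly where $\varphi>0$. It is continuous because $h$ and $a$ are continuous on $Z$ and $\varphi'=a\varphi$. Its inverse is continuous by (B2). $\square$

## 8. Proof of Theorem 1

Let $E\subseteq\mathfrak{E}_c$ be closed with $|E|\ge3$. Lemma 2 gives a zero-dimensional Polish $Z$ and a USC $\varphi$ with $G(\varphi)\cong E$; here $Z\neq\emptyset$ because $E\subseteq Z$. Lemma 3 gives a zero-dimensional compact metrizable $C$ and a USC $\varphi^*:C\to[0,1]$ with $G(\varphi^*)\cong E$. As $|G(\varphi^*)|\ge3$, Lemma 1 gives a smooth fan $X$ with $E(X)\cong G(\varphi^*)\cong E$. $\blacksquare$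

## 9. Coarser topologies: proof of Theorem 2

In Theorem 2, (1)⇒(2) is Fact 1, (2)⇒(3) is Lemma 2, (3)⇒(4) is Lemma 3, and (4)⇒(1) is Lemma 1. It remains to prove (4)⇒(5)⇒(6)⇒(3).

**(4)⇒(5).** Let $E=G(\varphi)$ with $\varphi$ USC on the compact space $C$, and let $W$ be the topology pulled back from $C$ by the injective continuous projection $E\to C$. It is coarser, zero-dimensional and separable metrizable. Given $(x,\varphi(x))\in E$, a number $0<\varepsilon<\varphi(x)$ and a neighbourhood of $x$ in $C$, choose a clopen $O\ni x$ inside that neighbourhood with $\varphi<\varphi(x)+\varepsilon$ on $O$; this is possible as $\varphi$ is USC. The set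
$$\{(y,\varphi(y)):y\in O,\ \varphi(y)\ge\varphi(x)-\varepsilon\}$$
contains the open set of points of $E$ with $y\in O$, $\varphi(y)>\varphi(x)-\varepsilon$, so it is a neighbourhood of $(x,\varphi(x))$. Its heights lie within $\varepsilon$ of $\varphi(x)$, so such sets form a neighbourhood base. It is $W$-compact, since its projection $O\cap\{\varphi\ge\varphi(x)-\varepsilon\}$ is closed in $C$.

**(5)⇒(6).** $W$-compact sets are $W$-closed, and compact metrizable spaces are Polish.

**(6)⇒(3).** Let $\mathcal{T}$ be the topology of $E$. The words "open", "int", "continuous", "neighbourhood" refer to $\mathcal{T}$ unless $W$ is mentioned. Fix a zero-dimensional metrizable compactification $Y$ of $(E,W)$, for instance the closure of a copy of $(E,W)$ in the Cantor set. A subspace of $(E,W)$ is Polish if and only if it is $G_\delta$ in $Y$. Call $F\subseteq E$ *good* if it is $W$-closed and Polish in $W$. Finite unions of good sets are good (finite unions of $G_\delta$ sets are $G_\delta$), and $W$-closed subsets of good sets are good. Every point has a neighbourhood base of good sets: if $N$ is a neighbourhood of $x$ that is Polish in $W$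 and $U\ni x$ is open, then any $W$-closed neighbourhood of $x$ contained in $U\cap N$ is good.

The aim is a height function $\varphi$ on $E$ that is continuous, $W$-USC, has good sets $\{\varphi\ge\varepsilon\}$, and together with $W$ determines $\mathcal{T}$. We build it from Urysohn functions.

**Step 1: interpolation.** This is the engine for the Urysohn functions. We claim: if $F$ is good, $U$ open and $F\subseteq U$, there is a good $F'$ with $F\subseteq\operatorname{int}F'\subseteq F'\subseteq U$.

As $F$ is Lindelöf, choose good sets $F_n\subseteq U$ $(n\in\omega)$ with $F\subseteq\bigcup_n\operatorname{int}F_n$. As $F$ is $W$-closed and $W$ is zero-dimensional and separable metrizable, $E\setminus F$ is a countable union of $W$-clopen sets, so there are $W$-clopen sets $E=O_{-1}\supseteq O_0\supseteq O_1\supseteq\cdots$ with $\bigcap_nO_n=F$. Let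
$$F'=F\cup\bigcup_n(F_n\cap O_n)\subseteq U.$$
If $x\in F$, then $x\in\operatorname{int}F_n\cap O_n$ for some $n$, and this is an open subset of $F'$. So $F\subseteq\operatorname{int}F'$.

$F'$ is $W$-closed: let $y\notin F'$. Then $y\notin F$, so $y\notin O_m$ for some $m\geq 0$. The $W$-open set $E\setminus O_m$ contains $y$, misses $F$, and misses $F_n\cap O_n$ for $n\ge m$; so it meets only finitely many of the $W$-closed sets forming $F'$, and none of these contains $y$.

$F'$ is Polish in $W$: for $m\ge0$ let $D_m=F'\cap(O_{m-1}\setminus O_m)$. A point of $O_{m-1}\setminus O_m$ lies outside $F$, in $O_n$ for $n<m$, and outside $O_n$ for $n\ge m$. So $D_m=\bigcup_{n<m}F_n\cap(O_{m-1}\setminus O_m)$, a $W$-closed subset of a finite union of good sets, hence Polish. The $D_m$ are disjoint, relatively $W$-open in $F'$, and their union is $F'\setminus F$. So $F'\setminus F$ is a topological sum of countably many Polish spaces, hence Polish. Now $F'$ is the union of two $G_\delta$ subsets $F$ and $F'\setminus F$ of $Y$, so it is $G_\delta$ in $Y$. Hence $F'$ is good.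

**Step 2: Urysohn functions.** We want functions that see $\mathcal{T}$-neighbourhoods and have good sublevel sets. Let $F$ be good, $F\subseteq U$ open. Put $F_0=F$ and use Step 1 to choose successively good sets $F_{1-2^{-n}}\subseteq U$, $n=1,2,\dots$, with $F_{1-2^{-n}}\subseteq\operatorname{int}F_{1-2^{-n-1}}$ for $n\ge0$. Then fill in the dyadic numbers between $1-2^{-n}$ and $1-2^{-n-1}$ by repeated bisection, applying Step 1 to $F_q\subseteq\operatorname{int}F_{q'}$. We get good sets $F_q\subseteq U$ for all dyadic $q\in[0,1)$ with $F_q\subseteq\operatorname{int}F_{q'}$ whenever $q<q'$. Let $f(x)=\inf\{q:x\in F_q\}$, and $f(x)=1$ if there is no such $q$.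

For $0\le r<1$ we have $\{f\le r\}=\bigcap_{r<q<1}F_q$. Indeed, $f(x)\le r<q$ gives $q''<q$ with $x\in F_{q''}\subseteq F_q$; the other inclusion is clear. So $\{f\le r\}$ is good, being a $W$-closed subset of a good set. For $r\le1$ we have $\{f<r\}=\bigcup_{q<r}\operatorname{int}F_q$, because $x\in F_q$ with $q<r$ implies $x\in\operatorname{int}F_{q'}$ for any dyadic $q'\in(q,r)$. So this set is open. Consequently $f:E\to[0,1]$ is continuous and $W$-LSC, $f=0$ on $F$, $f=1$ off $U$, and $\{f\le r\}$ is good for every $0\le r<1$.

**Step 3: the height function.** We add up countably many Urysohn functions, and then a second sum that forces the sets $\{\varphi\ge\varepsilon\}$ into good sets. Fix a countable base $\mathcal{B}$ of $\mathcal{T}$. For each pair $B,B'\in\mathcal{B}$ for which some good $F$ satisfies $B\subseteq F\subseteq B'$, choose one such $F$ and a function $f$ as in Step 2 for $F\subseteq B'$. Enumerate the functions obtained as $(f_n)_{n\in\omega}$, with repetitions if necessary. Then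
$$\text{for every }x\text{ and every open }U\ni x\text{ some }f_n\text{ has }f_n(x)=0\text{ and }f_n=1\text{ off }U. \tag{9.1}$$
To see this, choose $B'\in\mathcal{B}$ with $x\in B'\subseteq U$, a good neighbourhood $F\subseteq B'$ of $x$, and $B\in\mathcal{B}$ with $x\in B\subseteq F$. Let
$$\psi=\sum_n2^{-n}f_n,\qquad g_n=\max\{0,\,2\min_{i\le n}f_i-1\},\qquad g=\sum_ng_n .$$
All $f_n$ and $g_n$ are continuous, nonnegative and $W$-LSC. The series $\psi$ converges uniformly, so $\psi$ is continuous. If $f_m(x)=0$ (such an $m$ exists by (9.1)), then $g_n=0$ on the neighbourhood $\{f_m<\frac12\}$ of $x$ for all $n\ge m$. So near each point $g$ is a finite sum, and $g:E\to[0,\infty)$ is continuous. Both $\psi$ and $g$ are $W$-LSC, being sums of nonnegative $W$-LSC functions.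

Suppose $g(x)\le r$ and $N+1>2r$. Since $g_n$ decreases in $n$, $(N+1)g_N(x)\le g(x)\le r$, so $g_N(x)\le\frac12$, hence $\min_{i\le N}f_i(x)\le\frac34$. Thus
$$\{g\le r\}\subseteq\bigcup_{i\le N}\{f_i\le\tfrac34\},$$
which is a good set. Now let
$$\varphi=\frac1{1+\psi+g}:E\to(0,1].$$
It is continuous and $W$-USC. For $0<\varepsilon\le1$ the set $\{\varphi\ge\varepsilon\}=\{\psi+g\le\frac1\varepsilon-1\}$ is $W$-closed and contained in $\{g\le\frac1\varepsilon-1\}$, hence in a good set. So it is good, and in particular $G_\delta$ in $Y$.

**Step 4: $W$ and $\varphi$ together determine $\mathcal{T}$.** Let $x_i\to x$ in $W$ and $\varphi(x_i)\to\varphi(x)$. Then $(\psi+g)(x_i)\to(\psi+g)(x)$. For each $n$, $\psi+g$ is the sum of $2^{-n}f_n$ and the finite $W$-LSC function $\sum_{m\ne n}2^{-m}f_m+g$. By (2.1), $\limsup f_n(x_i)\le f_n(x)$ for every $n$. Given an open $U\ni x$, take $f_n$ as in (9.1). Eventually $f_n(x_i)<1$, so $x_i\in U$. Hence $x_i\to x$ in $\mathcal{T}$. Conversely, $x_i\to x$ in $\mathcal{T}$ implies $x_i\to x$ in $W$ and $\varphi(x_i)\to\varphi(x)$.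

**Step 5: to find the Polish base.** For $y\in Y$ let
$$\hat\varphi(y)=\inf\{\sup\varphi(O\cap E):O\ni y\text{ open in }Y\}.$$
This is USC on $Y$, and it extends $\varphi$ because $\varphi$ is $W$-USC and $E$ carries the topology $W$ as a subspace of $Y$. Let $Z=E\cup\{\hat\varphi=0\}$. Since $\hat\varphi=\varphi$ on $E$,
$$Y\setminus Z=\bigcup_{m\ge1}\Big(\{\hat\varphi\ge1/m\}\setminus\{x\in E:\varphi(x)\ge1/m\}\Big).$$
Here $\{\hat\varphi\ge1/m\}$ is compact and $\{x\in E:\varphi(x)\ge1/m\}$ is $G_\delta$ in $Y$ by Step 3, so each set of the union is $F_\sigma$, and $Y\setminus Z$ is $F_\sigma$ in $Y$. So $Z$ is zero-dimensional Polish, $\hat\varphi|Z$ is USC, and $\{z\in Z:\hat\varphi(z)>0\}=E$. By Step 4, $x\mapsto(x,\varphi(x))$ is a homeomorphism of $(E,\mathcal{T})$ onto $G(\hat\varphi|Z)$. This is (3). $\blacksquare$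

## 10. Subspaces, products and sums of endpoint sets

*Proof of the Corollary.* For closed subspaces use condition (2) of Theorem 2: a closed subspace of a closed subset of $\mathfrak{E}_c$ is again closed in $\mathfrak{E}_c$, and if it has at least three points, (2)⇒(1) applies.

For the other operations use condition (5). Let $E$ be an endpoint set of a smooth fan, with $W$ as in (5). If $U\subseteq E$ is open, the restriction of $W$ to $U$ is a coarser zero-dimensional separable metrizable topology on $U$, and the $W$-compact neighbourhoods contained in $U$ form neighbourhood bases at the points of $U$. If $E_1,\dots,E_k$ are endpoint sets with topologies $W_1,\dots,W_k$, then $W_1\times\dots\times W_k$ is a coarser zero-dimensional separable metrizable topology on the product, and products of $W_j$-compact neighbourhoods are compact and form neighbourhood bases. If $E_0,E_1,\dots$ are countably many endpoint sets, the topological sum of the $W_j$ is a coarser zero-dimensional separable metrizable topology on the sum of the $E_j$, and the $W_j$-compact neighbourhoods inside the summands form neighbourhood bases. In each case (5) holds,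 the space is separable metrizable with at least three points (for open subspaces by assumption), and (5)⇒(1) gives the claim. $\blacksquare$
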